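\title{A single surviving type in the competing urn scheme\\ on the cycle with arbitrary rates}

\begin{abstract}
In the competing urn scheme, balls of $K$ types sit in urns at the vertices of a graph, each ball sends offspring to the neighboring urns at the ticks of a Poisson clock, and balls of different types annihilate when they meet. We prove that on the cycle, for any number of types and arbitrary positive rates, which may depend on the type and on the vertex, almost surely exactly one type survives. This proves a conjecture posed by Ahlberg and Fransson. The fluid limit of the scheme does have solutions in which several types grow side by side. We rule them out by a coupling: from a state in which coexistence is almost certain, a copy with a bounded number of extra balls must coexist as well, yet the difference of the two copies grows strictly faster than either copy.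
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite connected graph and let $K\ge2$. Each vertex holds an urn, which at any time is either empty or contains a finite positive number of balls, all of one type $j\in\{1,\dots,K\}$. Every ball carries its own independent Poisson clock. When the clock of a ball of type $j$ at a vertex $v$ ticks, one new ball of type $j$ is placed into the urn at each neighbor $u$ of $v$. If that urn is empty or holds balls of type $j$, the new ball is added to it. If it holds balls of another type, the new ball and one ball of the urn annihilate, that is, both are removed. This is the \emph{competing urn scheme}. A \emph{configuration} specifies the type and the number of balls in each urn, and it is \emph{nonzero} if it contains at least one ball. A type \emph{survives} if balls of that type are present at all times $t\ge0$, and the scheme has a \emph{single surviving type} if exactly one type survives.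

Three results are known. For $K=2$ and equal rates, the scheme on every finite connected graph almost surely has a single surviving type. For $K\ge3$ there are finite connected graphs on which several types coexist with positive probability. On the path and on the cycle, for every $K\ge3$ and equal rates, there is almost surely a single surviving type. The following conjecture was posed by Ahlberg and Fransson \cite{AF}.

\begin{quote}
\textbf{Conjecture.} For every $K\ge3$ and every nonzero initial configuration, the $K$-type competing urn scheme on the cycle $C_n$, $n\ge3$, in which balls of type $j$ have clocks of rate $\lambda_j>0$, almost surely has a single surviving type.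
\end{quote}

We prove the conjecture in a slightly stronger form, in which the rates may also depend on the vertex.

\begin{theorem}\label{thm:main}
Let $n\ge3$ and $K\ge2$, and let each ball of type $j$ at vertex $v$ of $C_n$ have a clock of rate $\lambda_{j,v}>0$, where these numbers are arbitrary. From every nonzero initial configuration, the competing urn scheme on $C_n$ almost surely has a single surviving type. Moreover, every type present initially is the survivor with positive probability.
\end{theorem}

The conjecture is the case $\lambda_{j,v}=\lambda_j$. The proof uses none of the three results quoted above.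

To see what equal rates give and unequal rates take away, consider two types with a common rate $\lambda$ on a graph with adjacency matrix $A$. Let $X_v$ be the number of balls at $v$, with sign $+$ for type $1$ and $-$ for type $2$. The urn at $u$ ticks at rate $\lambda|X_u|$ and adds $\operatorname{sgn}(X_u)$ to each neighboring coordinate, so the drift of $X$ is the linear map $\lambda AX$. By the Perron--Frobenius theorem the largest eigenvalue of $A$ is simple and has a positive eigenvector. A solution of $x'=\lambda Ax$ therefore ends up with one strict sign unless $x(0)$ is orthogonal to that eigenvector, and one expects the randomness to push $X$ off this hyperplane. Two things break in the setting of Theorem~\ref{thm:main}. Three types cannot be told apart by a sign; on the cycle this is repaired by alternating the signs along the arcs held by the types (Section~\ref{sec:lift}). And with unequal rates the drift is only piecewise linear, so there is no eigenvector to project on. One might even suspect that unequal rates create a balance in which a slower type makes up for its rate by holding more vertices.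 Such balances exist for the deterministic limit, as the next section shows. The theorem is thus not a statement that the fastest type wins, since every type wins with positive probability. It says that every balance is unstable and that the random process cannot stay at one.

\section{A growing balance on $C_5$, and the plan of the proof}\label{sec:example}

Take $n=5$, $K=2$, $\lambda_1=7$ and $\lambda_2=6$. Let $X$ be the signed count as above, and let $Y_v=7X_v$ if $X_v\ge0$ and $Y_v=6X_v$ if $X_v<0$. The urn at $u$ ticks at rate $|Y_u|$, so the drift of $X_v$ is $(AY)_v=Y_{v-1}+Y_{v+1}$. With about $N$ balls there are about $N$ ticks in unit time, with fluctuations of order $\sqrt N$, so for large $N$ the vector $X/N$ follows the \emph{fluid equation} $x'=Ay$. Put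
\[
x^*=(2,2,-1,-3,-1),\qquad y^*=(14,14,-6,-18,-6),\qquad Ay^*=(8,8,-4,-12,-4)=4x^*.
\]
Then $e^{4t}x^*$ solves the fluid equation: the faster type holds two vertices, the slower type three, and both grow at rate $4$. No smaller cycle carries a growing balance. In a solution $e^{\rho t}x$ with $\rho>0$ every nonempty urn needs a neighbor of its own type, since otherwise it only loses balls; with at least two types present this forces $n\ge4$, and for $n=4$ it forces the types $a,a,b,b$, where $\rho(|x_1|+|x_3|)=(|y_2|-|y_4|)+(|y_4|-|y_2|)=0$.

Now take a second solution with the same signs and let $z$ be the difference of the two. Then $z'=ADz$ with $D=\operatorname{diag}(7,7,6,6,6)$, that is,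
\[
z'=(7z_2+6z_5,\ 7z_1+6z_3,\ 7z_2+6z_4,\ 6z_3+6z_5,\ 7z_1+6z_4).
\]
Since $A$ is symmetric, $(y^*\cdot z)'=Ay^*\cdot Dz=4x^*\cdot Dz=4\,y^*\cdot z$, so the functional $y^*\cdot z$ grows at rate exactly $4$. Split it along the two arcs, $y^*\cdot z=\ell_1-\ell_2$ with $\ell_1=14z_1+14z_2$ and $\ell_2=6z_3+18z_4+6z_5$. We compute
\begin{align*}
\ell_1'&=98z_1+98z_2+84z_3+84z_5=4\ell_1+B_1+B_2,\\
\ell_2'&=42z_1+42z_2+108z_3+72z_4+108z_5=4\ell_2+B_1+B_2,
\end{align*}
where $B_1=42z_2+84z_3$ and $B_2=84z_5+42z_1$ live on the two boundaries between the arcs. The boundary terms cancel in $\ell_1-\ell_2$ and add up in $L=\ell_1+\ell_2$: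
\[
L'=4L+2(B_1+B_2).
\]
Suppose that the second solution starts with some extra balls of type $1$, so that $z(0)\ge0$ and $z(0)\ne0$. Then $z$ stays nonnegative because $AD$ has nonnegative entries, and $B_1+B_2>0$ unless $z$ is supported at the vertex $4$, which cannot last because then $z_3'>0$. Hence $e^{-4t}L$ is strictly increasing. A perturbation without sign changes grows strictly faster than the balance $x^*$, which has two.

Instability does not by itself exclude coexistence, because an unstable solution can still be approached along other directions, and one has to show that the random process does not do so. The proof argues by contradiction, as follows. Suppose that the number $m\ge2$ of boundaries between types stays constant forever with positive probability.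
\begin{enumerate}
\item By L\'evy's zero--one law there are states from which this happens with probability as close to $1$ as we like, and these states have many balls (Section~\ref{sec:mu}).
\item The fluid equation has a Lyapunov function $R$, a Rayleigh quotient, which is constant only along solutions $e^{\rho t}x^*$ (Section~\ref{sec:fluid}). Let $\mu$ be the upper limit of $R$ over the states in step 1. Started from such a state with $R$ near $\mu$, the process keeps $R$ near $\mu$, so it stays near balances that grow at rate $\mu$.
\item A bounded number of extra ticks at one urn occurs with probability bounded below. So the modified state also belongs to the states of step 1.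
\item Couple the two copies so that matched balls tick together (Section~\ref{sec:coupling}). Their difference $Z$ has at most one sign change and never gains one, so it grows at a rate $\mu+\gamma>\mu$ (Sections~\ref{sec:growth} and~\ref{sec:compact}). After a time logarithmic in the number of balls it is comparable with $X$.
\item At that time both copies are near balances of rate $\mu$, so their difference grows at rate $\mu$ and not faster. This is the contradiction (Section~\ref{sec:final}).
\end{enumerate}
Step 5 compares rates and not shapes, because a balance of given rate need not be unique (Example~\ref{ex:cos}). By the second result quoted in the introduction, the theorem needs something of the graph. The cyclic order is used to define the signs, to count sign changes, and to pair the boundary terms $B_i$.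

\section{Type changes and the signed lift}\label{sec:lift}

\subsection{Tools and first properties}

Put $\underline\lambda=\min\lambda_{j,v}>0$ and $\Lambda=\max\lambda_{j,v}$. We write $\xi$ for a configuration, $|\xi|$ for its number of balls, $\xi(t)$ for the process and $(\mathcal F_t)$ for its filtration. A \emph{tick at $u$} is a tick of a ball in the urn at $u$. The following standard facts are used.
\begin{enumerate}
\item[(T1)] \emph{Gronwall's inequality.} If $f\ge0$ is bounded and measurable and $f(s)\le a+\kappa\int_0^sf$ for $0\le s\le t$, then $f(s)\le ae^{\kappa s}$ for $0\le s\le t$.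
\item[(T2)] A Lipschitz function $f$ on an interval is differentiable almost everywhere and is the integral of $f'$. Also $f'=0$ almost everywhere on $\{f=0\}$, because a zero with $f'\ne0$ is isolated and there are countably many isolated zeros.
\item[(T3)] Consider a continuous-time Markov chain with generator $\mathcal G$, stopped at a stopping time before which it stays in a finite set of states. \emph{Dynkin's formula:} $e^{at}f(\xi(t))-\int_0^te^{as}(af+\mathcal Gf)(\xi(s))\,ds$, stopped at that time, is a martingale. \emph{Compensated jumps:} if $N_u$ counts the jumps of kind $u$, which occur at rate $r_u$, and $h_u$ is a vector-valued function of the state, then $M=\sum_u\int h_u(s-)\,(dN_u-r_u\,ds)$ is a martingale and the conditional mean of $|M(t)-M(s)|_2^2$ given $\mathcal F_s$ equals that of $\int_s^t\sum_u|h_u|_2^2\,r_u$.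
\item[(T4)] \emph{Doob's inequalities.} For a right-continuous square integrable vector martingale, $\mathbb E\sup_{s\le t}|M(s)-M(0)|_2^2\le4\,\mathbb E|M(t)-M(0)|_2^2$. For a right-continuous martingale $N\ge0$ and $a>0$, $\mathbb P(N(t)\ge a\text{ for some }t)\le\mathbb EN(0)/a$.
\item[(T5)] \emph{L\'evy's zero--one law.} If the event $H$ lies in the $\sigma$-field generated by all $\mathcal F_t$, then $\mathbb P(H\mid\mathcal F_t)\to1_H$ almost surely.
\end{enumerate}

A tick adds at most two balls, and ticks occur at total rate at most $\Lambda|\xi|$. Let $T_B$ be the first time with at least $B$ balls. Dynkin's formula for $f=|\xi|$ and (T1) give $\mathbb E|\xi(t\wedge T_B)|\le|\xi(0)|e^{2\Lambda t}$, so $\mathbb P(T_B\le t)\le|\xi(0)|e^{2\Lambda t}/B\to0$. Hence the process does not explode. The ticking ball is not removed by its own tick, so the configuration never becomes empty. A type that is absent stays absent. Since $n\ge3$, the vertices $u-1,u,u+1$ are distinct, so a tick at $u$ leaves the urn at $u$ unchanged and places at most one ball into any urn. In particular an urn changes its type only by first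 becoming empty.

Read the types of the nonempty urns around the cycle as a cyclic word $a_1\cdots a_r$, and let $c(\xi)$ be the number of $i$ with $a_i\ne a_{i+1}$, where $a_{r+1}=a_1$. This is the number of boundaries between types. It vanishes exactly when one type is present, it is at most $n$, and it is never $1$, because $r-1$ equalities around the word imply the last one. We shall see that $c$ never increases, so the task is to show that it cannot stay at a value $m\ge2$. Fix such an $m$ for the rest of the paper.

\subsection{Twisted sequences and sign changes}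

We want to give the urns signs that flip at each boundary between types. After one turn around the cycle the sign has flipped $m$ times, which is consistent only for even $m$. We therefore unroll the cycle. Put $\omega=(-1)^m$ and let $W$ be the space of sequences $x\colon\mathbb Z\to\mathbb R$ with $x_{v+n}=\omega x_v$; it has dimension $n$. For $x,y\in W$ put
\[
|x|=\sum_{v=1}^n|x_v|,\qquad x\cdot y=\sum_{v=1}^nx_vy_v,\qquad |x|_2=(x\cdot x)^{1/2},\qquad (Ax)_v=x_{v-1}+x_{v+1}.
\]
Since $\omega^2=1$, the sums may be taken over any $n$ consecutive sites. It follows that the shift preserves both norms and the inner product, so $A$ is symmetric, $|Ax|\le2|x|$ and $|Ax|_2\le2|x|_2$. Also $|x\cdot y|\le|x|\,|y|$ and $|x|\le\sqrt n\,|x|_2$. Let $e_u\in W$ be given by $(e_u)_{u+kn}=\omega^k$ and zero elsewhere. Then $Ae_u=e_{u-1}+e_{u+1}$, and $|Ae_u|=|Ae_u|_2^2=2$ because $n\ge3$.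

For $x\in W\setminus\{0\}$ choose $w$ with $x_w\ne0$ and let $S(x)$ be the number of sign changes in $x_w,\dots,x_{w+n}$ after the zeros are discarded. The set of pairs of consecutive nonzero sites with opposite signs is $n$-periodic, and $S(x)$ counts these pairs per period, so it does not depend on $w$. Let $m_0\in\{0,1\}$ have the parity of $m$.

\begin{lemma}\label{lem:S}
Let $x\in W\setminus\{0\}$.
\begin{enumerate}
\item[(a)] $S(x)$ has the parity of $m$; in particular $S(x)\ge m_0$.
\item[(b)] If $x^j\to x$ in $W$, then $S(x)\le S(x^j)$ for large $j$.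
\item[(c)] If $x_u\ne0$, $a>0$ and $x'=x+a\operatorname{sgn}(x_u)e_{u+1}$ or $x'=x+a\operatorname{sgn}(x_u)e_{u-1}$, then $x'_u=x_u$ and $S(x')\le S(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The window starts with $x_w$ and ends with $\omega x_w$. (b) For large $j$, $x^j$ has the sign of $x$ wherever $x\ne0$. Deleting from the window of $x^j$ the entries at the zeros of $x$ leaves the sign pattern of $x$, and deleting entries does not increase the number of sign changes. (c) Take $u+1$ and the window $u,\dots,u+n$, in which $x'$ differs from $x$ only at $u+1$. Insert the number $x'_{u+1}=(a/|x_u|)x_u+x_{u+1}$ between $x_u$ and $x_{u+1}$. If $x_{u+1}$ is zero or has the sign of $x_u$, the new entry has the sign of $x_u$; otherwise the three entries show exactly one sign change whatever the middle one is. So the insertion does not alter the count. Deleting $x_{u+1}$ now gives the window of $x'$. For $u-1$ use the window $u-n,\dots,u$ and reflect.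
\end{proof}

\subsection{The lift}

Let $c(\xi)=m$, and let the site $v\in\mathbb Z$ carry the urn at $v\bmod n$. A \emph{lift} of $\xi$ is a sequence $X$ such that $|X_v|$ is the number of balls at $v$, and two consecutive nonempty sites have the same sign if and only if they have the same type. Choosing the sign at one nonempty site determines all others, so the lift exists and is unique up to a global sign. There are $m$ flips per period, so $X\in W$, $S(X)=m$ and $|X|=|\xi|$. A \emph{segment} is a maximal set of consecutive nonempty sites of equal sign. Its urns have one type, it may surround empty sites, and there are $m$ segments per period. Put $Y_v=\lambda_{j,v}X_v$ if the urn at $v$ has type $j$, and $Y_v=0$ if it is empty. Then $Y\in W$, $|Y|\le\Lambda|X|$, and ticks at $u$ occur at rate $|Y_u|$. Here is a configuration on $C_5$ with word $aabc$ and $m=3$, over two periods: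
\[
\begin{array}{c|rrrrr|rrrrr}
v&1&2&3&4&5&6&7&8&9&10\\ \hline
\text{type}&a&a&-&b&c&a&a&-&b&c\\
X_v&2&1&0&-3&1&-2&-1&0&3&-1
\end{array}
\]
A tick at $5$ removes a ball at $4$ and a ball at $6$, which adds $\operatorname{sgn}(X_5)=1$ to $X_4$ and to $X_6$. The sign does not determine the type: $X_1$ and $X_5$ are positive with types $a$ and $c$.

\begin{lemma}\label{lem:lift}
A tick never increases $c$. If $c=m$ before and after a tick at $u$ and $X$ is a lift before the tick, then $X+\operatorname{sgn}(X_u)Ae_u$ is a lift after it.
\end{lemma}

\begin{proof}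
Perform the two placements one after the other. Let $a$ be the type at $u$ and place a ball of type $a$ at $u+1$. If that urn is empty, a letter $a$ is inserted after the letter $a$ of $u$, and $c$ is unchanged; the new entry must have the sign of $X_u$. If the urn has type $a$, or holds at least two balls of another type, the word is unchanged; in the first case $X_{u+1}$ has the sign of $X_u$ and its modulus grows by one, in the second it has the opposite sign and its modulus drops by one. In these three cases $X+\operatorname{sgn}(X_u)e_{u+1}$ is a lift of the new configuration. In the remaining case the urn holds one ball, of a type $b\ne a$, and the letter $b$ is deleted. Let $d$ be the letter after it. The pairs $ab$ and $bd$ contributed $1+1_{b\ne d}$ to $c$, and the new pair $ad$ contributes $1_{a\ne d}$. So $c$ does not increase, and it is unchanged exactly when $d=b$. In that case $X_{u+1}=-\operatorname{sgn}(X_u)$ becomes $0$, and the next nonempty site has type $b\ne a$ and sign $-\operatorname{sgn}(X_u)$, so $X+\operatorname{sgn}(X_u)e_{u+1}$ is again a lift. The placement at $u-1$ is the mirror image.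 Neither placement increases $c$, so if $c=m$ before and after the tick, then $c=m$ in between and both updates apply.
\end{proof}

Start the process with $c=m$ and let $\tau$ be the first time at which $c<m$. We fix a lift at time $0$ and update it by Lemma~\ref{lem:lift}; at time $\tau$ we apply the same update as a definition of $X(\tau)$, which is then no longer a lift. Put $p(\xi)=\mathbb P_\xi(\tau=\infty)$ if $c(\xi)=m$ and $p(\xi)=0$ if $c(\xi)<m$.

\begin{lemma}\label{lem:conquer}
From any configuration containing a ball of type $a$, with positive probability a configuration with all urns nonempty and of type $a$ is reached in finite time. In particular $p(\xi)<1$ for every $\xi$ with $c(\xi)=m$.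
\end{lemma}

\begin{proof}
Let an urn $u$ of type $a$ tick until $u-1$ and $u+1$ have type $a$; then let $u+1$ tick until $u+2$ has type $a$, and so on around the cycle. All balls placed are of type $a$, so an urn of type $a$ keeps its type. This is a finite sequence of ticks, each of positive rate, so it has positive probability. It ends with $c=0<m$.
\end{proof}

\begin{proposition}\label{prop:drop}
For every $m\ge2$ and every configuration $\xi$ with $c(\xi)=m$ we have $p(\xi)=0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:drop}]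
The integer $c$ is nonincreasing and never $1$. By the proposition and the strong Markov property it drops in finite time almost surely whenever it is at least $2$, so it reaches $0$ at a finite time. At that time exactly one type is present. The other types do not survive. The remaining type was present at all earlier times, since an absent type stays absent, and it is present at all later times, since the configuration is never empty. The last sentence of the theorem follows from Lemma~\ref{lem:conquer}.
\end{proof}

The rest of the paper proves Proposition~\ref{prop:drop}.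

\section{Fluid limits and a Rayleigh quotient}\label{sec:fluid}

\subsection{The noise}

Let $N_u$ count the ticks at $u$ and put
\[
M(t)=\sum_{u=1}^n\int_0^{t\wedge\tau}\operatorname{sgn}(X_u(s-))\,Ae_u\,\bigl(dN_u(s)-|Y_u(s)|\,ds\bigr).
\]
Since $\sum_uY_uAe_u=AY$, Lemma~\ref{lem:lift} gives $X(t)=X(0)+\int_0^tAY\,ds+M(t)$ for $t\le\tau$. We claim that for every integer $k\ge0$,
\begin{equation}\label{eq:noiseX}
\mathbb E\Bigl[\sup_{k\le t\le k+2}|M(t)-M(k)|^2\Bigm|\mathcal F_k\Bigr]\le C|X(k)|\quad\text{on }\{k<\tau\},\qquad C=16n\Lambda e^{4\Lambda}.
\end{equation}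
Stop at $\tau$ and at the first time after $k$ with at least $B$ balls. Each jump raises $|X|$ by at most $2$ and the jumps have total rate at most $\Lambda|X|$, so the stopped process has conditional mean $|X|$ at most $|X(k)|e^{2\Lambda(s-k)}$ at time $s$, by Dynkin's formula and (T1). Each jump has $|Ae_u|_2^2=2$, so by (T3) the stopped martingale has conditional second moment at most $\int_k^{k+2}2\Lambda|X(k)|e^{2\Lambda(s-k)}\,ds\le4\Lambda e^{4\Lambda}|X(k)|$ at time $k+2$. Doob's inequality costs a factor $4$, the passage from $|\cdot|_2^2$ to $|\cdot|^2$ a factor $n$, and monotone convergence lets $B\to\infty$.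

So over a window of length $2$ the noise is of order $|X|^{1/2}$, small against $|X|$. The consequences of small noise are deterministic, and we separate them from the probability. An \emph{admissible path} is a right-continuous piecewise constant map $\xi$ from $[0,2]$ to the configurations with $c=m$, with finitely many jumps, each a tick at a nonempty urn, together with a lift $X$ updated by Lemma~\ref{lem:lift}. Its \emph{noise} is $M(t)=X(t)-X(0)-\int_0^tAY\,ds$. It is an \emph{$\eta$-path} if $|M(t)|\le\eta|X(0)|$ on $[0,2]$ and $|X(0)|\ge1/\eta$. An $\eta$-path is an $\eta'$-path for $\eta'\ge\eta$. If $\tau>k+2$, the process on the window $[k,k+2]$, shifted to $[0,2]$, is an admissible path with noise $M(k+t)-M(k)$. For an $\eta$-path with $\eta\le e^{-4\Lambda}/4$,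
\begin{equation}\label{eq:size}
\tfrac12e^{-4\Lambda}|X(0)|\le|X(t)|\le2e^{4\Lambda}|X(0)|,\qquad t\in[0,2].
\end{equation}
Indeed $|AY|\le2\Lambda|X|$, so $|X(t)|\le(1+\eta)|X(0)|+2\Lambda\int_0^t|X|$, and (T1) gives the upper bound. For $s\le t$ we have $|X(s)|\le|X(t)|+2\eta|X(0)|+2\Lambda\int_s^t|X|$, and (T1) in reversed time gives $|X(0)|\le e^{4\Lambda}(|X(t)|+2\eta|X(0)|)\le e^{4\Lambda}|X(t)|+\frac12|X(0)|$.

\subsection{Profiles}

While the types of the urns are fixed, $y=Dx$ for a positive diagonal matrix $D$, and the fluid equation reads $x'=ADx$. The operator $AD$ is self-adjoint for the inner product $\langle a,b\rangle=Da\cdot b$, and its Rayleigh quotient is $\langle x,ADx\rangle/\langle x,x\rangle=(y\cdot Ay)/(x\cdot y)$. The last expression does not mention $D$, and an entry of $D$ can change only when the corresponding entry of $x$ vanishes. This suggests that the quotient is monotone along the nonlinear equation as well. For $x,y\in W$ with $x\cdot y>0$ put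
\[
Q=\tfrac12\,y\cdot Ay,\qquad\Phi=\tfrac12\,x\cdot y,\qquad R(x,y)=Q/\Phi,
\]
and for a configuration with $c=m$ put $R(\xi)=R(X,Y)$, which does not depend on the global sign. Since $|Q|\le Y\cdot Y\le\Lambda X\cdot Y=2\Lambda\Phi$, we have $|R|\le2\Lambda$. Also $\Phi\ge\frac12\underline\lambda|X|_2^2\ge\underline\lambda|X|^2/(2n)$.

A \emph{profile} is a pair $(x,y)\in W^2$ with $x\ne0$ and $(x,y)=\lim a_j(X^j,Y^j)$ for some configurations $\xi^j$ with $c=m$ and some $a_j>0$. If $x_v=0$ then $y_v=0$, because $|Y_v|\le\Lambda|X_v|$. If $x_v\ne0$, the ratios $Y^j_v/X^j_v$ converge to $y_v/x_v$ and lie in the finite set $\{\lambda_{k,v}\}_k$, so they equal $y_v/x_v$ for large $j$. Hence $x\cdot y>0$, and $R(\xi^j)\to R(x,y)$ since $R$ is continuous and invariant under scaling. A profile is an \emph{eigenprofile of value $\rho$} if $Ay=\rho x$; these are the balances of Section~\ref{sec:example}. Then $\rho$ is an eigenvalue of $AD$ on $W$ for one of the finitely many $n$-periodic diagonal matrices $D$ with $D_{vv}\in\{\lambda_{k,v}\}_k$. So the set $\mathcal S$ of values of eigenprofiles is finite.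

\begin{example}\label{ex:cos}
Let all rates equal $\lambda$, let $m<n$, and let $K\ge3$ if $m$ is odd. For any $\varphi$ the sequence $x_v=\cos(m\pi v/n+\varphi)$ lies in $W$ and $Ax=2\cos(m\pi/n)x$. Each open half-wave has length $n/m>1$ and so contains a site. Give the $m$ half-waves of a period types that differ for cyclically neighboring half-waves, and round $Nx$ toward zero. This shows that $(x,\lambda x)$ is an eigenprofile of value $2\lambda\cos(m\pi/n)$, for every $\varphi$. The sequence $\cos(m_0\pi v/n)$ also lies in $W$, has $m_0$ sign changes, and belongs to the larger eigenvalue $2\lambda\cos(m_0\pi/n)$ of $\lambda A$.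
\end{example}

\begin{lemma}\label{lem:fluid}
Let $\xi^j$ be $\eta_j$-paths with $\eta_j\to0$. Along a subsequence, $X^j/|X^j(0)|\to x$ uniformly on $[0,2]$ and $Y^j/|X^j(0)|\to y$ pointwise, where $x$ is $C^1$, $y$ is Lipschitz, $x'=Ay$, and every $(x(t),y(t))$ is a profile. The function $R(t)=R(x(t),y(t))$ is nondecreasing. If $R(t)=\rho$ on $[0,T]$ with $T>0$, then $x(t)=e^{\rho t}x(0)$ and $y(t)=e^{\rho t}y(0)$ on $[0,T]$, and $(x(0),y(0))$ is an eigenprofile of value $\rho$.
\end{lemma}

\begin{proof}
\emph{The limit.} By \eqref{eq:size} the functions $(X^j-M^j)/|X^j(0)|$ are bounded and Lipschitz uniformly in large $j$, and $|M^j|/|X^j(0)|\le\eta_j$. The Arzel\`a--Ascoli theorem gives a subsequence with a uniform Lipschitz limit $x$, and $|x(t)|\ge\frac12e^{-4\Lambda}$. The limit of $Y^j$ depends on the types, which we have to fix. For each $v$ let $O_v=\{t:x_v(t)\ne0\}$, a relatively open set, and pick a point $t_I$ in each of its countably many components $I$. For large $j$ the urn $v$ is nonempty at time $t_I$, and there are finitely many types, so by a diagonal argument we may assume that its type at time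 $t_I$ is eventually a fixed $k_I$, for every $v$ and $I$. If $t\in I$, then $|x_v|$ is bounded below between $t$ and $t_I$, so for large $j$ the urn stays nonempty there and has type $k_I$ at time $t$. Hence $Y^j_v/|X^j(0)|\to y_v$, where $y_v=\lambda_{k_I,v}x_v$ on $I$ and $y_v=0$ off $O_v$. Dominated convergence gives $x(t)=x(0)+\int_0^tAy$. If $s<t$ lie in one component, then $|y_v(s)-y_v(t)|\le\Lambda|x_v(s)-x_v(t)|$. Otherwise $x_v(r)=0$ for some $r\in[s,t]$, and $|y_v(s)|+|y_v(t)|\le\Lambda(|x_v(s)-x_v(r)|+|x_v(t)-x_v(r)|)$. So $y$ is Lipschitz and $x$ is $C^1$.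

\emph{Monotonicity.} On $O_v$ the ratio $\lambda_v(t)=y_v/x_v$ is locally constant, so $y_v'=\lambda_vx_v'$; off $O_v$ we have $x_v'=y_v'=0$ almost everywhere by (T2). Write $\langle a,b\rangle=\sum\lambda_v(t)a_vb_v$, the sum running over the $v\in\{1,\dots,n\}$ with $t\in O_v$. For almost every $t$,
\[
\Phi=\tfrac12\langle x,x\rangle,\qquad\Phi'=\langle x,x'\rangle=y\cdot Ay=2Q,\qquad Q'=y'\cdot Ay=y'\cdot x'=\langle x',x'\rangle.
\]
Since $\Phi$ is bounded below, $R$ is Lipschitz, and by the Cauchy--Schwarz inequality
\[
R'=\frac{Q'\Phi-Q\Phi'}{\Phi^2}=\frac{\langle x,x\rangle\langle x',x'\rangle-\langle x,x'\rangle^2}{2\Phi^2}\ge0.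
\]

\emph{Equality.} If $R=\rho$ on $[0,T]$, equality holds in the Cauchy--Schwarz inequality almost everywhere, so $x_v'=(\langle x,x'\rangle/\langle x,x\rangle)x_v=(Q/\Phi)x_v=\rho x_v$ when $t\in O_v$. Off $O_v$ we have $x_v'=0=\rho x_v$ almost everywhere. By continuity $x'=\rho x$ on $[0,T]$, so $x(t)=e^{\rho t}x(0)$. Each $x_v$ vanishes identically or nowhere on $[0,T]$, so $y_v/x_v$ is constant in the second case and $y(t)=e^{\rho t}y(0)$. Finally $Ay(0)=x'(0)=\rho x(0)$.
\end{proof}

A limit of configurations can lose segments that hold few balls. For eigenprofiles this does not happen. A \emph{run} of a sequence $x\in W$ is a maximal set of consecutive nonzero sites of equal sign.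

\begin{lemma}\label{lem:eigen}
Let $(x,y)=\lim a_j(X^j,Y^j)$ be an eigenprofile.
\begin{enumerate}
\item[(a)] If $x_v=0$, then $y_{v-1}=-y_{v+1}\ne0$.
\item[(b)] $S(x)=m$. The runs of $x$ are intervals $I_i=\{l_i,\dots,r_i\}$, $i\in\mathbb Z$, of nonzero sites, with $I_{i+m}=I_i+n$ and $|I_i|<n$, and either $l_{i+1}=r_i+1$, or $l_{i+1}=r_i+2$ and $x_{r_i+1}=0$.
\item[(c)] For large $j$ the segments of $X^j$ correspond one to one to the runs of $x$, and the segment containing $I_i$ has besides $I_i$ at most the sites $l_i-1$ and $r_i+1$, and these only if they are zeros of $x$.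
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Recall that $y_w=0$ exactly when $x_w=0$, and $y_{w-1}+y_{w+1}=\rho x_w$. If $x_v=0$ then $y_{v-1}=-y_{v+1}$. If this common modulus were zero, then $x_v=x_{v+1}=0$, the recursion at $v+1$ would give $x_{v+2}=0$, and by induction $n$ consecutive entries of $x$ would vanish, which contradicts $x\ne0$.

(b) For large $j$, $X^j$ has the sign of $x$ wherever $x\ne0$. A zero $v$ of $x$ lies between two nonzero entries of opposite signs, so $X^j_v$ creates no additional sign change, whatever its value. Thus $S(x)=S(X^j)=m$. By (a) a zero separates two runs and two zeros are never adjacent, which gives the description of the runs. There are $m\ge2$ runs per period, so $|I_i|<n$.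

(c) Each $I_i$ consists of adjacent nonempty sites of $X^j$ of equal sign, so it lies in one segment. The sites $r_{i-1}$ and $l_{i+1}$ are nonempty with the opposite sign, so that segment lies strictly between them. It remains to see that every segment contains a run. If a segment contains a zero $v$ of $x$, then $X^j_{v-1}$ and $X^j_{v+1}$ are nonzero with opposite signs, so one of them has the sign of $X^j_v$ and lies in the same segment; this site belongs to a run.
\end{proof}

\section{Fewer sign changes, faster growth}\label{sec:growth}

We now carry out the computation of Section~\ref{sec:example} in general. There are two new difficulties. At a zero $v$ of the eigenprofile the type of the urn is not determined, so the coefficient $d_v$ in the equation for the difference is an unknown function of time. The weights $|y^*_v|$ vanish at such sites, and $d_v$ will enter only through boundary terms, where only its sign matters. Second, for odd $m$ the space $W$ contains no sequence of one sign, and the best perturbation has one sign change per period. We shall see that this costs one of the $m$ boundary terms.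

Let $(x^*,y^*)$ be an eigenprofile with runs $I_i$. For $z\in W$ put
\[
\ell_i(z)=\sum_{v\in I_i}|y^*_v|\,z_v,\qquad L(z)=\sum_{i=1}^m|\ell_i(z)|.
\]
Then $\ell_{i+m}=\omega\ell_i$, so the sum defining $L$ may run over any $m$ consecutive indices.

\begin{lemma}\label{lem:growth}
Let $(x^*,y^*)$ be an eigenprofile of value $\mu$. Let $z\colon[0,2]\to W$ be Lipschitz with $z'=A\hat y$ almost everywhere, where $\hat y_v=d_vz_v$, the functions $d_v(t)\in[\underline\lambda,\Lambda]$ are measurable and $n$-periodic in $v$, and $d_v=y^*_v/x^*_v$ whenever $x^*_v\ne0$. Assume that $z(0)\ne0$ and $S(z(t))\le m_0$ whenever $z(t)\neq0$. Then $z(t)\ne0$ for all $t$, and $e^{-\mu t}L(z(t))$ is strictly increasing on $[0,2]$.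
\end{lemma}

The hypothesis on $S$ cannot be dropped: $z=e^{\mu t}x^*$ solves the equation, has $S=m$, and makes $e^{-\mu t}L$ constant. The assumption $m\ge2$ is what makes $m_0<m$.

\begin{proof}
\emph{Step 1: the signs of $z$.} Since $|z'|\le2\Lambda|z|$, (T1) in reversed time shows that $z(t)=0$ would force $z(0)=0$. So $z(t)\ne0$ throughout. By (T2), for almost every $t$ the equation holds and every $v$ with $z_v(t)=0$ has $z_v'(t)=0$, that is, $\hat y_{v-1}+\hat y_{v+1}=0$. Fix such a $t$. As $d>0$, $\hat y$ and $z$ have the same signs and zeros. If $z_v=z_{v+1}=0$, the relation at $v+1$ gives $z_{v+2}=0$, and by induction $z=0$, which is impossible. So each zero of $z$ has two nonzero neighbors of opposite signs and accounts for a sign change of its own. By Lemma~\ref{lem:S}(a), $S(z)=m_0$. If $m$ is even, $z$ therefore has no zeros and one strict sign. If $m$ is odd, let $a$ be a site with $z_a>0$ such that the last nonzero entry before $a$ is negative, and put $J_k=\{a+kn,\dots,a+kn+n-1\}$. The last nonzero entry before $a+n$ is then positive and $z_{a+n}<0$, so this is the only sign change in the window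 $a,\dots,a+n$. Hence $(-1)^kz_v>0$ for $v\in J_k$, except that $z$ may vanish at the last site of $J_k$.

\emph{Step 2: the identity.} Write $\ell_i$ for $\ell_i(z(t))$. Collecting the coefficient of each $\hat y_w$ in $\ell_i'=\sum_{v\in I_i}|y_v^*|(\hat y_{v-1}+\hat y_{v+1})$ gives
\[
\ell_i'=\sum_{w\in I_i}\hat y_w\sum_{v=w\pm1,\ v\in I_i}|y^*_v|\;+\;|y^*_{l_i}|\,\hat y_{l_i-1}+|y^*_{r_i}|\,\hat y_{r_i+1}.
\]
Multiply $y^*_{w-1}+y^*_{w+1}=\mu x^*_w$ by the sign of $x^*$ on $I_i$. At $l_i-1$ and $r_i+1$ the sequence $y^*$ is zero or has the opposite sign, so the inner sum equals $\mu|x^*_w|+1_{w=l_i}|y^*_{l_i-1}|+1_{w=r_i}|y^*_{r_i+1}|$. For $w\in I_i$ we have $\hat y_w|x^*_w|=d_w|x^*_w|z_w=|y^*_w|z_w$; this is where the hypothesis on $d$ is used. Therefore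
\[
\ell_i'=\mu\ell_i+\bigl(|y^*_{l_i-1}|\hat y_{l_i}+|y^*_{l_i}|\hat y_{l_i-1}\bigr)+B_i,\qquad B_i=|y^*_{r_i+1}|\hat y_{r_i}+|y^*_{r_i}|\hat y_{r_i+1}.
\]
The bracket equals $B_{i-1}$. If $l_i=r_{i-1}+1$, the two expressions agree term by term. If $l_i=r_{i-1}+2$, then $y^*_{l_i-1}=0$, the bracket is $|y^*_{l_i}|\hat y_{l_i-1}$, $B_{i-1}$ is $|y^*_{l_i-2}|\hat y_{l_i-1}$, and $|y^*_{l_i}|=|y^*_{l_i-2}|$ by Lemma~\ref{lem:eigen}(a). So $\ell_i'=\mu\ell_i+B_{i-1}+B_i$, and $B_{i+m}=\omega B_i$.

\emph{Step 3: the derivative of $L$.} The function $L(z(t))$ is Lipschitz. Fix $t\in(0,2)$ at which it is differentiable and Steps 1 and 2 apply. Let $s_i\in\{\pm1\}$ satisfy $s_i\ell_i=|\ell_i|$ at time $t$ and $s_{i+m}=\omega s_i$. The function $h\mapsto L(z(t+h))-\sum_{i=1}^ms_i\ell_i(z(t+h))$ is nonnegative and vanishes at $h=0$, so its derivative there is zero. The products $s_iB_i$ and $s_{i+1}B_i$ are $m$-periodic in $i$, so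
\begin{equation}\label{eq:Lprime}
L'=\mu L+\sum_i(s_i+s_{i+1})B_i,
\end{equation}
with $i$ running over any $m$ consecutive integers. We show that the last sum is positive; then $(e^{-\mu t}L)'>0$ almost everywhere and the lemma follows from (T2).

Let $m$ be even. Take all $s_i$ equal to the sign of $z$. Since $y^*_{r_i}\ne0$, each $B_i$ is nonzero with the sign of $z$, and every term equals $2|B_i|>0$.

Let $m$ be odd. We first note that
\begin{equation}\label{eq:Bpos}
\text{if }r_i\in J_0\text{ and }l_{i+1}\in J_0,\text{ then }B_i>0.
\end{equation}
Indeed both terms of $B_i$ are nonnegative. If $l_{i+1}=r_i+1$, then $r_i$ is not the last site of $J_0$ and $y^*_{r_i+1}\ne0$, so the first term is positive. If $l_{i+1}=r_i+2$, then $r_i+1$ is not the last site of $J_0$, so the second term is positive.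

Suppose first that every run lies in one block $J_k$. Then $s_i=(-1)^k$ for $I_i\subset J_k$ is an admissible choice. The block $J_0$ contains one translate of each run, hence exactly $m$ consecutive runs $I_{i_0+1},\dots,I_{i_0+m}$, and $I_{i_0+m+1}\subset J_1$. In \eqref{eq:Lprime} the terms $i_0+1\le i\le i_0+m-1$ equal $2B_i>0$ by \eqref{eq:Bpos}, and the term $i=i_0+m$ vanishes.

Suppose next that some run meets two blocks. It has fewer than $n$ sites, so it meets exactly two consecutive blocks, and after a translation by a multiple of $n$ we have a run $I_{i_0}$ with $l_{i_0}\in J_{-1}$ and $r_{i_0}\in J_0$. Then $l_{i_0+m}=l_{i_0}+n\in J_0$, so all sites from $r_{i_0}$ to $l_{i_0+m}$ lie in $J_0$. Thus $B_i>0$ for $i_0\le i<i_0+m$ by \eqref{eq:Bpos}, and we may take $s_i=1$ for $i_0<i<i_0+m$. Let $s_{i_0}=s$ be a sign of $\ell_{i_0}$, so that $s_{i_0+m}=-s$. The sum in \eqref{eq:Lprime} is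
\[
(1+s)B_{i_0}+2\sum_{i_0<i<i_0+m-1}B_i+(1-s)B_{i_0+m-1}>0.\qedhere
\]
\end{proof}

\section{States of almost certain coexistence and the rate $\mu$}\label{sec:mu}

From here on we assume, for a contradiction, that $p(\xi)>0$ for some $\xi$ with $c(\xi)=m$. By the Markov property $\mathbb P(\tau=\infty\mid\mathcal F_t)=p(\xi(t))$, so $p(\xi(t))$ is a right-continuous martingale, and by (T5) it tends to $1$ almost surely on $\{\tau=\infty\}$. Started from a state with $p>0$ this event has positive probability, so $\sup p=1$. There are finitely many configurations with at most $N$ balls, and each has $p<1$ by Lemma~\ref{lem:conquer}. Hence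
\begin{equation}\label{eq:large}
\text{for every $N$ there is $\delta>0$ such that $p(\xi)>1-\delta$ implies $|\xi|>N$.}
\end{equation}
The maximal inequality in (T4), applied to the martingale $1-p(\xi(t))\ge0$, shows that the process tends to stay among such states:
\begin{equation}\label{eq:stay}
\mathbb P_\xi\bigl(p(\xi(t))\le1-\delta_1\text{ for some }t\bigr)\le\frac{1-p(\xi)}{\delta_1}.
\end{equation}
Define
\[
\mu=\inf_{0<\delta\le1}\ \sup\{R(\xi):p(\xi)>1-\delta\}\in[-2\Lambda,2\Lambda].
\]
The definition has two uses. For every $\varepsilon>0$ there is $\delta_1$ such that $p(\xi)>1-\delta_1$ implies $R(\xi)\le\mu+\varepsilon$, which with \eqref{eq:stay} gives a ceiling for $R$. And for every $\delta,\varepsilon>0$ there is $\xi$ with $p(\xi)>1-\delta$ and $R(\xi)\ge\mu-\varepsilon$, a starting point just below the ceiling. Since $R$ does not decrease in the fluid limit, it will be trapped near $\mu$.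

We need the fluid approximation over a time logarithmic in the number of balls, so this number must not decay too fast. If $\mu$ were negative, $\Phi$ would decay exponentially, which is incompatible with \eqref{eq:large}.

\begin{lemma}\label{lem:mu}
$\mu\ge0$.
\end{lemma}

\begin{proof}
Suppose $\mu<0$ and let $N\ge4n\Lambda^2/(|\mu|\underline\lambda)$. Choose $\delta_1\in(0,1]$ such that $p(\xi)>1-\delta_1$ implies $R(\xi)\le\mu/2$ and $|\xi|\ge N$. Let $\tau_1$ be the first time with $p(\xi(t))\le1-\delta_1$; then $\tau_1\le\tau$. Extend $\Phi$ to all configurations as half the sum over the nonempty urns of the rate times the square of the number of balls; then $\Phi\ge\underline\lambda/2$ on nonzero configurations. Consider a tick at $u$ in a state with $c=m$ and its effect on a neighbor $v$ holding $k$ balls. If $v$ has the type of $u$, hence the same sign, $\Phi$ changes by $\frac\lambda2((k+1)^2-k^2)=\lambda k+\frac\lambda2$, where $\lambda$ is the rate of the balls at $v$. If $v$ has another type, hence the opposite sign, $\Phi$ changes by $-\lambda k+\frac\lambda2$. If $v$ is empty, it changes by half the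 rate of the new ball. In all cases the change is at most $\operatorname{sgn}(X_u)Y_v+\frac\Lambda2$. The two placements concern different urns, so in the states visited before $\tau_1$,
\[
\mathcal G\Phi\le\sum_{u=1}^n|Y_u|\bigl(\operatorname{sgn}(X_u)(AY)_u+\Lambda\bigr)=2R\Phi+\Lambda|Y|\le\mu\Phi+\Lambda^2|X|\le-\tfrac{|\mu|}2\Phi.
\]
The last step uses $\Phi\ge\underline\lambda N|X|/(2n)\ge2\Lambda^2|X|/|\mu|$. Dynkin's formula with $a=|\mu|/2$, stopped at $\tau_1\wedge T_B$, gives
\[
\tfrac{\underline\lambda}2\,e^{|\mu|t/2}\,\mathbb P(\tau_1\wedge T_B>t)\le\Phi(\xi(0)).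
\]
Letting $B\to\infty$ and then $t\to\infty$ gives $\mathbb P(\tau_1=\infty)=0$. But from a state with $p>1-\delta_1/2$, \eqref{eq:stay} gives $\mathbb P(\tau_1=\infty)\ge\frac12$.
\end{proof}

\section{The coupling}\label{sec:coupling}

Let $\xi,\xi'$ be configurations with $c=m$ and lifts $X,X'$, and put $Z=X'-X$ and $\hat Y=Y'-Y$. We want $Z$ to evolve like the solution $z$ in Lemma~\ref{lem:growth}, so $\hat Y_u$ should be a positive multiple of $Z_u$. This fails if the two urns at $u$ have the same sign and types of different rates, for then $\hat Y_u\ne0$ even when $Z_u=0$. We exclude this by the condition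
\begin{quote}
(C) for every $u$, if $X_u$ and $X'_u$ are nonzero with the same sign, then the two urns at $u$ have the same type.
\end{quote}
With two types the sign determines the type and (C) only fixes the global sign. With three types it has to be maintained.

\begin{lemma}\label{lem:d}
Under \emph{(C)}, for every $u$ there is $d_u\in[\underline\lambda,\Lambda]$ with $\hat Y_u=d_uZ_u$. If $X_u,X_u'$ are nonzero with the same sign, one may take $d_u=Y_u/X_u$.
\end{lemma}

\begin{proof}
If the signs agree and $k$ is the common type, then $\hat Y_u=\lambda_{k,u}Z_u$. If the signs are opposite or exactly one urn is empty, then $|Z_u|=|X_u|+|X'_u|$ and $|\hat Y_u|=|Y_u|+|Y'_u|$, and both $Z_u$ and $\hat Y_u$ have the sign of $X'_u$ (if nonzero) and of $-X_u$ (if nonzero); the ratio is a weighted mean of rates. If both urns are empty, $Z_u=\hat Y_u=0$.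
\end{proof}

Start two copies from a pair satisfying (C). Let $\tau,\tau'$ be their times of the first drop of $c$, and let $\sigma$ be the first time at which (C) fails or $\tau$ or $\tau'$ occurs. Before $\sigma$ the pair moves as follows. If $X_u,X'_u$ are nonzero with the same sign and common type $k$, then $\min(|X_u|,|X'_u|)$ balls of one urn are matched with as many of the other: both copies tick at $u$ together at rate $\lambda_{k,u}\min(|X_u|,|X_u'|)$, and the copy with the fuller urn ticks alone at rate $\lambda_{k,u}|Z_u|$. Otherwise the copies tick at $u$ separately, at rates $|Y_u|$ and $|Y'_u|$. From $\sigma$ on the copies run independently. In every state of the pair each copy ticks at each urn at its own correct total rate. So each copy is a Markov process with the law of the scheme with respect to the joint filtration, again written $(\mathcal F_t)$, and \eqref{eq:noiseX} and \eqref{eq:stay} hold for both.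

\begin{lemma}\label{lem:Z}
Up to and including time $\sigma$, the jumps of $Z$ are $Z\mapsto Z+\operatorname{sgn}(Z_u)Ae_u$, at rate $|\hat Y_u|$, $u=1,\dots,n$. If $Z(0)\ne0$, then $Z\ne0$ and $S(Z)\le S(Z(0))$ up to time $\sigma$. With $M^Z(t)=M'(t\wedge\sigma)-M(t\wedge\sigma)$ we have $Z(t)=Z(0)+\int_0^tA\hat Y\,ds+M^Z(t)$ for $t\le\sigma$, and for integers $k\ge0$
\begin{equation}\label{eq:noiseZ}
\mathbb E\Bigl[\sup_{k\le t\le k+2}|M^Z(t)-M^Z(k)|^2\Bigm|\mathcal F_k\Bigr]\le C|Z(k)|\quad\text{on }\{k<\sigma\}.
\end{equation}
\end{lemma}

\begin{proof}
A joint tick adds the same vector to $X$ and $X'$ and leaves $Z$ unchanged. A lone tick of $\xi'$ at $u$ adds $\operatorname{sgn}(X'_u)Ae_u$ to $Z$, and a lone tick of $\xi$ adds $-\operatorname{sgn}(X_u)Ae_u$. If the signs at $u$ agree, the lone ticks come from the fuller urn, at rate $\lambda_{k,u}|Z_u|=|\hat Y_u|$; if this is the urn of $\xi'$ then $\operatorname{sgn}X'_u=\operatorname{sgn}Z_u$, and if it is the urn of $\xi$ then $-\operatorname{sgn}X_u=\operatorname{sgn}Z_u$. In the other cases the proof of Lemma~\ref{lem:d} shows that both kinds of tick add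 $\operatorname{sgn}(Z_u)Ae_u$, at total rate $|Y_u|+|Y'_u|=|\hat Y_u|$. Lemma~\ref{lem:S}(c), applied to the two placements in turn, shows that $Z_u\ne0$ persists through a jump at $u$ and that $S(Z)$ does not increase. The integral equation is the difference of those for $X'$ and $X$, as $\sigma\le\tau\wedge\tau'$. It exhibits $M^Z$ as the compensated sum of the jumps of $Z$. The proof of \eqref{eq:noiseX} used that each jump has squared Euclidean length $2$, raises the norm $|\cdot|$ by at most $2$, and that the total rate is at most $\Lambda$ times that norm. These three facts hold for $Z$ by Lemma~\ref{lem:d}, and \eqref{eq:noiseZ} follows.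
\end{proof}

The point of \eqref{eq:noiseZ} is that the noise of $Z$ is of order $|Z|^{1/2}$ and not $|X|^{1/2}$. A difference of a bounded number of balls is therefore not drowned by the fluctuations of the two copies.

Condition (C) is in danger only when an empty urn receives a ball. Near an eigenprofile such an urn lies between two full urns of opposite signs, which dictate its type. Call $X\in W$ \emph{$\beta$-regular} if for every $v$ with $|X_v|\le\beta|X|$ we have $|X_{v-1}|,|X_{v+1}|>\beta|X|$ and $X_{v-1},X_{v+1}$ have opposite signs.

\begin{lemma}\label{lem:Cpersists}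
Let $t$ be a jump time of the pair. Suppose that \emph{(C)} holds just before $t$, that $c=m$ in both copies at time $t$, and that $X(t)$ is $\beta$-regular, $|Z(t)|\le\frac\beta4|X(t)|$ and $\beta|X(t)|\ge8$. Then \emph{(C)} holds at time $t$.
\end{lemma}

\begin{proof}
Each copy makes at most one tick at time $t$, so each coordinate of $X$ and of $X'$ changes by at most $1$, and an urn that is nonempty before and after keeps its sign and type. Let $X_v(t),X'_v(t)$ be nonzero with the same sign. If both urns at $v$ were nonempty just before $t$, their types agree by (C) before $t$. Otherwise $|X_v(t)|=1$ or $|X'_v(t)|=1$, so $|X_v(t)|\le1+|Z_v(t)|\le(\frac18+\frac14)\beta|X(t)|$. By regularity $X_{v-1}(t)$ and $X_{v+1}(t)$ have opposite signs and moduli above $\beta|X(t)|\ge8$. As $|Z(t)|\le\frac\beta4|X(t)|$, the entries $X'_{v\pm1}(t)$ have the same signs as $X_{v\pm1}(t)$ and moduli at least $\frac34\beta|X(t)|\ge6$. So these four urns were nonempty just before $t$, and by the first case the types at $v-1$ agree in the two copies at time $t$, as do the types at $v+1$. Let $w\in\{v-1,v+1\}$ be the neighbor with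 the sign of $v$; it is the same in both copies. Both $X(t)$ and $X'(t)$ are lifts, so in each copy $v$ has the type of $w$, and the types at $v$ agree.
\end{proof}

A \emph{coupled path} is a pair $(\xi,\xi')$ of admissible paths satisfying (C) at all times in $[0,2]$. Its difference has noise $M^Z=M'-M$, so that $Z(t)=Z(0)+\int_0^tA\hat Y\,ds+M^Z(t)$.

\section{From the fluid limit back to paths}\label{sec:compact}

We transfer Lemmas~\ref{lem:fluid}--\ref{lem:growth} to paths with small noise by compactness. The functional $L$ depends on an eigenprofile, and the nearby eigenprofile may change from one window to the next. To chain estimates over many windows we need a version of $L$ built from the current configuration alone. For $\xi$ with $c=m$ and $w\in W$ let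
\[
\mathcal L(\xi,w)=\frac1{|X|}\sum_I\Bigl|\sum_{v\in I}|Y_v|\,w_v\Bigr|,
\]
where $I$ runs over $m$ consecutive segments of $X$. It is positively homogeneous in $w$, and $\mathcal L(\xi,w)\le\Lambda|w|$ because $|Y_v|\le\Lambda|X|$. Call an admissible path \emph{$\zeta$-pinched} if it is a $\zeta$-path with $R(\xi(0))\ge\mu-\zeta$ and $R(\xi(2))\le\mu+\zeta$. A $\zeta$-pinched path is $\zeta'$-pinched for $\zeta'\ge\zeta$.

\begin{lemma}\label{lem:pinch}
Let $\xi^j$ be $\zeta_j$-pinched with $\zeta_j\to0$. Along a subsequence there is an eigenprofile $(x^*,y^*)$ of value $\mu$ with $|x^*|=1$ and functional $L$ such that: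
\begin{enumerate}
\item[(a)] $X^j(t)/|X^j(0)|\to e^{\mu t}x^*$ and $X^j(t)/|X^j(t)|\to x^*$ uniformly on $[0,2]$;
\item[(b)] if $x^*_v\ne0$, then for large $j$ we have $X_v^j\neq0$ and $Y^j_v/X^j_v=y^*_v/x^*_v$ on $[0,2]$;
\item[(c)] if $t\in[0,2]$ and $w^j\to w$ in $W$, then $\mathcal L(\xi^j(t),w^j)\to L(w)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take the limit $(x,y)$ of Lemma~\ref{lem:fluid}. Then $R(0)\ge\mu\ge R(2)$ and $R$ is nondecreasing, so $R=\mu$ on $[0,2]$ and $(x,y)=e^{\mu t}(x^*,y^*)$ with $|x^*|=|x(0)|=1$. Taking norms gives $|X^j(t)|/|X^j(0)|\to e^{\mu t}$ uniformly, and (a) follows. If $x^*_v\ne0$, the urn $v$ is nonempty on $[0,2]$ for large $j$, so its type is constant in time, and its rate at time $0$ is $y_v^*/x_v^*$ for large $j$. For (c), we have $(X^j(t),Y^j(t))/|X^j(t)|\to(x^*,y^*)$, so Lemma~\ref{lem:eigen}(c) applies. The segment containing $I_i$ contributes $\sum_{v\in I_i}(|Y^j_v|/|X^j|)w^j_v\to\ell_i(w)$ plus at most two terms at zeros of $x^*$, where $|Y^j_v|/|X^j|\to0$.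
\end{proof}

The next lemma turns the strict monotonicity of Lemma~\ref{lem:growth} into a uniform gap $\gamma$. At the start of a window $L(z)$ may vanish, for instance when $z$ is supported on zeros of $x^*$, so we compare the times $1$ and $2$ and use the interval $[0,1]$ to make $L$ positive. This is why the windows have length $2$ and will overlap. For a coupled path consider the condition
\begin{quote}
(H$_\gamma$) $\xi$ is $\gamma$-pinched, and for all $t\in[0,2]$: $0<|Z(t)|\le\gamma|X(t)|$, $S(Z(t))\le m_0$ and $|M^Z(t)|\le\gamma|Z(0)|$.
\end{quote}

\begin{lemma}\label{lem:gap}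
There is $\gamma\in(0,e^{-4\Lambda}/4)$ such that every coupled path satisfying \emph{(H$_\gamma$)} has
\[
\mathcal L(\xi(2),Z(2))\ge e^{\mu+\gamma}\mathcal L(\xi(1),Z(1)),\qquad\mathcal L(\xi(1),Z(1))\ge\gamma|Z(1)|,\qquad|Z(1)|\ge\gamma|Z(0)|.
\]
\end{lemma}

\begin{proof}
Otherwise there are $\gamma_j\to0$ and coupled paths $(\xi^j,\xi'^j)$ satisfying (H$_{\gamma_j}$) and violating one of the three inequalities with $\gamma_j$ in place of $\gamma$. Pass to the subsequence of Lemma~\ref{lem:pinch}. Let $z^j=Z^j/|Z^j(0)|$ and write $\hat Y^j_v=d^j_vZ^j_v$ with $d^j_v(t)\in[\underline\lambda,\Lambda]$ piecewise constant, by Lemma~\ref{lem:d}. If $x^*_v\ne0$, then for large $j$ we have $|Z^j_v|\le\gamma_j|X^j|<|X^j_v|$ on $[0,2]$, so $X^j_v$ and $X'^j_v$ are nonzero with the same sign, and we may take $d^j_v=Y^j_v/X^j_v=y^*_v/x^*_v$.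

From $|z^j(t)|\le1+\gamma_j+2\Lambda\int_0^t|z^j|$ and (T1), the $z^j$ are uniformly bounded. So $z^j$ is a uniformly Lipschitz function plus an error of size at most $\gamma_j$, and along a subsequence $z^j\to z$ uniformly with $z$ Lipschitz and $|z(0)|=1$. By weak-$*$ compactness of bounded sets in $L^\infty[0,2]$, along a further subsequence there are measurable $d_v$ with values in $[\underline\lambda,\Lambda]$ and $\int d^j_vg\to\int d_vg$ for every integrable $g$. With the uniform convergence of $z^j$ this gives $\int_0^td^j_vz^j_v\to\int_0^td_vz_v$, so $z'=A(dz)$ almost everywhere, and $d_v=y^*_v/x^*_v$ when $x^*_v\ne0$. By Lemma~\ref{lem:S}(b), $S(z(t))\le m_0$ whenever $z(t)\ne0$. Lemma~\ref{lem:growth} gives $L(z(2))>e^\mu L(z(1))$, $L(z(1))>e^{\mu}L(z(0))\ge0$ and $z(1)\ne0$. By Lemma~\ref{lem:pinch}(c), $\mathcal L(\xi^j(t),z^j(t))\to L(z(t))$ for $t=1,2$. Since $\gamma_j\to0$, all three inequalities, divided by $|Z^j(0)|$, hold for large $j$, a contradiction.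
\end{proof}

Fix this $\gamma$. Three more facts are needed. The first gives regularity and the growth rate of $|X|$. The second is step 5 of the plan: a difference that obeys the gap cannot be comparable with $X$. The third keeps $R$ from sliding down. Monotonicity in the limit only says that $R$ loses a small amount per window, and such losses could add up over many windows. But at a level $\mu-\varepsilon$ that is not the value of an eigenprofile, $R$ is strictly increasing in the limit, and this level acts as a floor.

\begin{lemma}\label{lem:three}
\begin{enumerate}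
\item[(a)] There are $\beta,\zeta_1>0$ such that for every $\zeta_1$-pinched path, $X(t)$ is $\beta$-regular for all $t\in[0,2]$ and $e^{\mu-\gamma/4}\le|X(1)|/|X(0)|\le e^{\mu+\gamma/4}$.
\item[(b)] For every $\theta>0$ there is $\zeta_2(\theta)>0$ such that every coupled path satisfying \emph{(H$_\gamma$)}, with both $\xi$ and $\xi'$ $\zeta_2(\theta)$-pinched, has $|Z(1)|<\theta|X(1)|$.
\item[(c)] If $\varepsilon>0$ and $\mu-\varepsilon\notin\mathcal S$, there is $\eta_0(\varepsilon)>0$ such that every $\eta_0(\varepsilon)$-path with $R(\xi(0))\ge\mu-\varepsilon$ has $R(\xi(1))\ge\mu-\varepsilon$.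
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise there are $(1/j)$-pinched paths $\xi^j$ violating the conclusion with $\beta=1/j$. Along the subsequence of Lemma~\ref{lem:pinch}, $|X^j(1)|/|X^j(0)|\to e^\mu$, so for large $j$ it is regularity that fails, at a time $t_j$ and at a site $v$ that we may take fixed. Then $|X^j_v(t_j)|\le|X^j(t_j)|/j$, so $x^*_v=0$ by the uniform convergence in Lemma~\ref{lem:pinch}(a). By Lemma~\ref{lem:eigen}(a), $x^*_{v-1}$ and $x^*_{v+1}$ are nonzero with opposite signs. So for large $j$ the entries $X^j_{v\pm1}(t_j)$ have opposite signs and moduli above $|X^j(t_j)|/j$, and regularity does not fail at $v$.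

(b) Otherwise there are coupled paths satisfying (H$_\gamma$), with both copies $(1/j)$-pinched and $|Z^j(1)|\ge\theta|X^j(1)|$. Apply Lemma~\ref{lem:pinch} to both copies, with eigenprofiles $x^*$ and $x'^*$ of value $\mu$. Since $|Z^j(0)|\le\gamma|X^j(0)|$, the ratios $|X'^j(0)|/|X^j(0)|$ are bounded, and we may assume that they converge to some $\rho$. Then $Z^j(t)/|X^j(0)|\to e^{\mu t}z$ with the fixed vector $z=\rho x'^*-x^*$, and $|z|\ge\theta$. With $L$ the functional of $(x^*,y^*)$, Lemma~\ref{lem:pinch}(c) gives $\mathcal L(\xi^j(t),Z^j(t))/|X^j(0)|\to e^{\mu t}L(z)$ for $t=1,2$. The first two inequalities of Lemma~\ref{lem:gap} become $e^{2\mu}L(z)\ge e^{\mu+\gamma}e^\mu L(z)$ and $L(z)\ge\gamma|z|>0$ in the limit, which is impossible.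

(c) Otherwise there are $(1/j)$-paths with $R(\xi^j(0))\ge\mu-\varepsilon>R(\xi^j(1))$. The limit of Lemma~\ref{lem:fluid} has $R(0)\ge\mu-\varepsilon\ge R(1)$, so $R=\mu-\varepsilon$ on $[0,1]$ and $\mu-\varepsilon\in\mathcal S$.
\end{proof}

\section{The contradiction}\label{sec:final}

\subsection{Constants}

The constants are chosen in the following order. With $\gamma,\beta,\zeta_1$ as above, put
\[
\theta=\frac{\min(\gamma,\beta/4)}{4e^{8\Lambda}},\qquad\zeta=\min(\gamma,\zeta_1,\zeta_2(\theta)).
\]
Since $\mathcal S$ is finite, there is $\varepsilon\in(0,\zeta]$ with $\mu-\varepsilon\notin\mathcal S$. Put $\eta=\min(\zeta,\eta_0(\varepsilon))$. An $\eta$-path with $R(\xi(0))\ge\mu-\varepsilon$ and $R(\xi(2))\le\mu+\varepsilon$ is then $\zeta$-pinched, and \eqref{eq:size} applies to it. Choose $\delta_1\in(0,1]$ such that $p(\xi)>1-\delta_1$ implies $R(\xi)\le\mu+\varepsilon$. Put $b=\min(2,2\gamma^2e^{-\gamma}/\Lambda)$ and choose an integer $\nu\ge1$ with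
\begin{equation}\label{eq:nu}
\sum_{k\ge0}\frac C{\eta^2b\nu e^{\gamma k}}\le\frac14.
\end{equation}
The number $\nu$ is the number of extra ticks. It has to be large so that the noise of $Z$ is small relative to $|Z|$ from the start, and it does not depend on the size of the configuration. Put
\[
q=e^{-2\Lambda}\min_{\underline\lambda/n\le\rho\le\Lambda}e^{-\rho}\rho^\nu/\nu!>0.
\]
By the definition of $\mu$ and by \eqref{eq:large} there is a configuration $\xi_0$ with
\begin{equation}\label{eq:start}
R(\xi_0)\ge\mu-\tfrac\varepsilon2,\qquad(1-p(\xi_0))(1+1/q)\le\delta_1/4,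
\end{equation}
and with $N=|\xi_0|$ so large that, for $T=\lceil(2/\gamma)\log N\rceil$,
\begin{equation}\label{eq:N}
N\ge\max\Bigl(4\nu,\frac{2\nu}\theta,\frac{48n\Lambda^2\nu}{\underline\lambda\varepsilon}\Bigr),\qquad\sqrt N>\max\Bigl(\frac4\eta,\frac{32e^{4\Lambda}}\beta,\frac{\Lambda\theta e^{\mu+\gamma}}{2\gamma^2\nu},\frac{32\,CT}{\eta^2}\Bigr).
\end{equation}

\subsection{The two starting points}

Let $u$ be an urn of $\xi_0$ with the most balls, at least $N/n$ of them, and let $\xi_0'$ be the configuration after $\nu$ ticks at $u$. Along this sequence of ticks the rate $r$ at $u$ is constant with $r/N\in[\underline\lambda/n,\Lambda]$, and the total rate $r'$ of the other urns is at most $\Lambda(N+2\nu)\le2\Lambda N$. With $h=1/N$, the probability that the process started at $\xi_0$ makes exactly $\nu$ ticks in $[0,h]$, all at $u$, is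
\[
\int_{0<t_1<\dots<t_\nu<h}r^\nu\exp\Bigl(-rh-\int_0^hr'\,ds\Bigr)dt_1\cdots dt_\nu\ge\frac{(rh)^\nu}{\nu!}e^{-rh}e^{-2\Lambda}\ge q.
\]
On this event $\xi(h)=\xi_0'$. The martingale property gives $1-p(\xi_0)=\mathbb E[1-p(\xi(h))]\ge q(1-p(\xi'_0))$, that is,
\begin{equation}\label{eq:pprime}
1-p(\xi_0')\le(1-p(\xi_0))/q.
\end{equation}
By \eqref{eq:start} the right side is at most $\frac14$, so $p(\xi'_0)>0$ and $c(\xi_0')=m$. As $c$ never increases, it equals $m$ after each of the $\nu$ ticks. Fix a lift $X(0)$ of $\xi_0$ and let $s=\operatorname{sgn}X_u(0)$. By Lemma~\ref{lem:lift}, $X'(0)=X(0)+\nu sAe_u$ is a lift of $\xi_0'$. The pair has the following properties.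
\begin{enumerate}
\item[(i)] $Z(0)=\nu s(e_{u-1}+e_{u+1})$, so $|Z(0)|=2\nu\le\theta N$. In the window $u-1,\dots,u-1+n$ the nonzero entries have the signs $s,s,\omega s$, so $S(Z(0))=m_0$.
\item[(ii)] (C) holds. The urns differ only at $v=u\pm1$, where the entry moves from $X_v(0)$ to $X'_v(0)$ monotonically in unit steps. If both ends are nonzero with the same sign, the urn was never empty and kept its type.
\item[(iii)] $N/2\le|X'(0)|\le3N/2$, because $2\nu\le N/2$.
\item[(iv)] $R(\xi_0')\ge\mu-\varepsilon$. Drop the argument $0$ and mark the quantities of $\xi_0'$ by a prime. Lemma~\ref{lem:d} gives $|\hat Y|\le2\Lambda\nu$. By the symmetry of $A$, $Q'-Q=\frac12\hat Y\cdot A(Y+Y')$, so $|Q'-Q|\le|\hat Y|\,|Y+Y'|\le6\Lambda^2\nu N$. Also $\Phi'-\Phi=\frac12(Z\cdot Y'+X\cdot\hat Y)$, so $|\Phi'-\Phi|\le3\Lambda\nu N$. From $(R'-R)\Phi=Q'-Q-R'(\Phi'-\Phi)$, $|R'|\le2\Lambda$ and $\Phi\ge\underline\lambda N^2/(2n)$ we get $|R'-R|\le24n\Lambda^2\nu/(\underline\lambda N)\le\varepsilon/2$.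
\end{enumerate}
Run the coupling of Section~\ref{sec:coupling} from this pair; then $\sigma>0$. We define three events, show that their intersection has probability at least $\frac14$, and then show that it is empty. All statements are made on the almost sure event that there is no explosion.

\subsection{Both copies stay pinched}

Let $E_1$ be the event that $p(\xi(t))>1-\delta_1$ and $p(\xi'(t))>1-\delta_1$ for all $t\ge0$. By \eqref{eq:stay}, \eqref{eq:pprime} and \eqref{eq:start}, $\mathbb P(E_1^c)\le\frac14$. On $E_1$ we have $\tau=\tau'=\infty$, and $R(\xi(t)),R(\xi'(t))\le\mu+\varepsilon$ for all $t$.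

Say that an integer $k\ge0$ is \emph{$X$-noisy} if $\sup_{[k,k+2]}|M(t)-M(k)|>\eta|X(k)|$ or $\sup_{[k,k+2]}|M'(t)-M'(k)|>\eta|X'(k)|$. Let $E_2$ be the event that no $k<T$ is $X$-noisy.

\begin{lemma}\label{lem:E2}
Let $k\le T$. On $E_1$, if no index below $k$ is $X$-noisy, then for $0\le i\le k$ we have $R(\xi(i)),R(\xi'(i))\ge\mu-\varepsilon$ and
\begin{equation}\label{eq:sizes}
\tfrac12\sqrt N\le|X(i)|\le e^{(\mu+\gamma/4)i}N,\qquad|X'(i)|\ge\tfrac14\sqrt N,
\end{equation}
and for $0\le i<k$ both copies are $\zeta$-pinched $\eta$-paths on the window $[i,i+2]$. Moreover $\mathbb P(E_1\cap E_2^c)\le\frac14$.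
\end{lemma}

\begin{proof}
We prove by induction on $i\le k$ that $R\ge\mu-\varepsilon$ at time $i$ in both copies, that $e^{-\gamma i/4}N\le|X(i)|\le e^{(\mu+\gamma/4)i}N$, and that $|X'(i)|\ge e^{-\gamma i/4}N/2$. Since $i\le T\le(2/\gamma)\log N+1$ and $\gamma<\frac14$, we have $e^{-\gamma i/4}\ge e^{-1/16}N^{-1/2}\ge\frac12N^{-1/2}$, so these bounds imply \eqref{eq:sizes}. The case $i=0$ is \eqref{eq:start}, (iii) and (iv). Let the claim hold for some $i<k$. Both sizes are at least $\frac14\sqrt N\ge1/\eta$ and $i$ is not $X$-noisy, so both copies are $\eta$-paths on $[i,i+2]$. They are $\zeta$-pinched, because $R\ge\mu-\varepsilon$ at time $i$ and $R\le\mu+\varepsilon$ at time $i+2$. Lemma~\ref{lem:three}(c) gives $R\ge\mu-\varepsilon$ at time $i+1$. Lemma~\ref{lem:three}(a) bounds the ratio of the sizes at times $i+1$ and $i$ above by $e^{\mu+\gamma/4}$ and below by $e^{\mu-\gamma/4}\ge e^{-\gamma/4}$, where Lemma~\ref{lem:mu} is used.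

Let $G_k\in\mathcal F_k$ be the event that $k<\tau\wedge\tau'$ and $|X(k)|,|X'(k)|\ge\frac14\sqrt N$. On $E_1\cap E_2^c$, the event $G_k$ occurs for the first $X$-noisy index $k<T$, by \eqref{eq:sizes}. On $G_k$, \eqref{eq:noiseX} and Chebyshev's inequality bound the conditional probability given $\mathcal F_k$ that $k$ is $X$-noisy by $C/(\eta^2|X(k)|)+C/(\eta^2|X'(k)|)\le8C/(\eta^2\sqrt N)$. Summing over $k<T$ and using \eqref{eq:N} gives the bound $\frac14$.
\end{proof}

\subsection{The difference grows}

Let $\kappa$ be the least integer $k\ge0$ with $k<\sigma$ and $|Z(k)|>\theta|X(k)|$, and $\kappa=\infty$ if there is none. By (i), $\kappa\ge1$. Say that an integer $k\ge0$ is \emph{$Z$-noisy} if $k<\sigma$ and $\sup_{[k,k+2]}|M^Z(t)-M^Z(k)|>\eta|Z(k)|$. Let $E_3$ be the event that no $k<\kappa\wedge T$ is $Z$-noisy.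

\begin{lemma}\label{lem:H}
On $E_1\cap E_2$, let $0\le k<\kappa\wedge T$ and suppose that no index $i\le k$ is $Z$-noisy. Then $\sigma>k+2$, and the pair on the window $[k,k+2]$ is a coupled path satisfying \emph{(H$_\gamma$)}.
\end{lemma}

\begin{proof}
We use induction on $k$. We have $\sigma>k$: for $k=0$ this was noted above, and for $k\ge1$ the statement for $k-1$ gives $\sigma>k+1$. Since $k<\kappa$, it follows that $|Z(k)|\le\theta|X(k)|$, and since $k$ is not $Z$-noisy, $|M^Z(t)-M^Z(k)|\le\eta|Z(k)|$ on the window. For $t\in[k,k+2]$ with $t\le\sigma$, Lemmas~\ref{lem:Z} and~\ref{lem:d} give $|Z(t)|\le(1+\eta)|Z(k)|+2\Lambda\int_k^t|Z|$, so $|Z(t)|\le2e^{4\Lambda}|Z(k)|$ by (T1). By \eqref{eq:size}, $|X(k)|\le2e^{4\Lambda}|X(t)|$. Hence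
\[
|Z(t)|\le4e^{8\Lambda}\theta|X(t)|=\min(\gamma,\beta/4)\,|X(t)|.
\]
On the window $X(t)$ is $\beta$-regular by Lemmas~\ref{lem:E2} and~\ref{lem:three}(a), and $\beta|X(t)|\ge\frac14\beta e^{-4\Lambda}\sqrt N\ge8$ by \eqref{eq:size}, \eqref{eq:sizes} and \eqref{eq:N}. Suppose $\sigma\le k+2$. As $\tau=\tau'=\infty$, the time $\sigma$ is a jump time at which (C) fails for the first time, against Lemma~\ref{lem:Cpersists}. So $\sigma>k+2$ and the pair is a coupled path on the window. By Lemma~\ref{lem:Z} and (i), $Z\ne0$ and $S(Z)\le m_0$ there. Finally $\xi$ is $\gamma$-pinched and the noise of $Z$ is at most $\gamma|Z(k)|$, because $\eta\le\zeta\le\gamma$.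
\end{proof}

Write $\mathcal L_k=\mathcal L(\xi(k),Z(k))$. On $E_1\cap E_2$, let $1\le k\le\kappa\wedge T$ and suppose that no index below $k$ is $Z$-noisy. By Lemma~\ref{lem:H}, $\sigma>k+1$ and the windows starting at $0,\dots,k-1$ satisfy (H$_\gamma$). Lemma~\ref{lem:gap} on the first window gives $\mathcal L_1\ge\gamma|Z(1)|\ge\gamma^2|Z(0)|=2\gamma^2\nu$, and on the window starting at $i\le k-2$ it gives $\mathcal L_{i+2}\ge e^{\mu+\gamma}\mathcal L_{i+1}$. Therefore
\begin{equation}\label{eq:Zgrows}
\Lambda|Z(k)|\ge\mathcal L_k\ge2\gamma^2\nu\,e^{(\mu+\gamma)(k-1)}.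
\end{equation}
Since $\mu\ge0$, this implies $|Z(k)|\ge b\nu e^{\gamma k}$, which also holds for $k=0$. Let $H_k\in\mathcal F_k$ be the event that $k<\sigma$ and $|Z(k)|\ge b\nu e^{\gamma k}$. On $E_1\cap E_2\cap E_3^c$, the event $H_k$ occurs for the first $Z$-noisy index $k<\kappa\wedge T$. On $H_k$, \eqref{eq:noiseZ} and Chebyshev's inequality bound the conditional probability that $k$ is $Z$-noisy by $C/(\eta^2|Z(k)|)\le C/(\eta^2b\nu e^{\gamma k})$. By \eqref{eq:nu}, $\mathbb P(E_1\cap E_2\cap E_3^c)\le\frac14$, and so
\[
\mathbb P(E_1\cap E_2\cap E_3)\ge1-\tfrac14-\tfrac14-\tfrac14=\tfrac14.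
\]

\subsection{The event $E_1\cap E_2\cap E_3$ is empty}

Take an outcome in $E_1\cap E_2\cap E_3$. Suppose first that $\kappa>T$. Then \eqref{eq:Zgrows} applies with $k=T$, we have $\sigma>T$, and hence $|Z(T)|\le\theta|X(T)|$. With \eqref{eq:sizes},
\[
2\gamma^2\nu\,e^{(\mu+\gamma)(T-1)}\le\Lambda\theta|X(T)|\le\Lambda\theta\,e^{(\mu+\gamma/4)T}N,
\]
that is, $e^{3\gamma T/4}\le N\Lambda\theta e^{\mu+\gamma}/(2\gamma^2\nu)$. The left side is at least $N^{3/2}$ by the choice of $T$, so $\sqrt N\le\Lambda\theta e^{\mu+\gamma}/(2\gamma^2\nu)$, against \eqref{eq:N}. Thus the difference catches up with the configuration: $1\le\kappa\le T$.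

Now consider the window $[\kappa-1,\kappa+1]$. By Lemma~\ref{lem:H} with $k=\kappa-1$ the pair is a coupled path satisfying (H$_\gamma$) there, and by Lemma~\ref{lem:E2} both copies are $\zeta$-pinched with $\zeta\le\zeta_2(\theta)$. Lemma~\ref{lem:three}(b) gives $|Z(\kappa)|<\theta|X(\kappa)|$, which contradicts the definition of $\kappa$.

So an event of probability at least $\frac14$ is empty. The assumption made at the start of Section~\ref{sec:mu} is false, and $p(\xi)=0$ for every $\xi$ with $c(\xi)=m$. Since $m\ge2$ was arbitrary, this proves Proposition~\ref{prop:drop}, and with it Theorem~\ref{thm:main} and the conjecture. \qed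

\begin{thebibliography}{1}
\bibitem{AF} Daniel Ahlberg and Carolina Fransson, \emph{Multi-colour competition with reinforcement}, arXiv:2206.00400 (2022).
\end{thebibliography}
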